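# Three antipodal pairs: a stable six-player Voronoi game on the hypercube

## 1. Crowds are unstable, yet six vertices of a cube are stable

Players choose vertices of a hypercube, each vertex of the cube votes for the nearest player, and ties are split. When can the players sit so that nobody wants to move alone?

**Definition (the game).** Let $n,k$ be positive integers, $k\ge2$, and $Q_n=\{0,1\}^n$ with the Hamming distance $d(x,y)=\sum_i|x_i-y_i|$. A $k$-player profile is a tuple $\Pi=(x^{(1)},\dots,x^{(k)})$ of points of $Q_n$, not necessarily distinct; $x^{(i)}$ is the position of player $A_i$. Player $A_i$ claims $x\in Q_n$ if $d(x,x^{(i)})\le d(x,x^{(j)})$ for all $j$. If $t_\Pi(x)$ players claim $x$, each of them receives $1/t_\Pi(x)$ from $x$. The score $\sigma_\Pi(A_i)$ is $2^{-n}$ times the total that $A_i$ receives. The profile is an equilibrium if no player can raise its own score by moving to some $y\in Q_n$ while all others stay.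

The scores of a profile add up to $1$. The question comes from Stelios Stylianou, "Voronoi Games on the Discrete Hypercube: Four-Player Equilibria", arXiv:2510.25392 (2025). It asks us to prove or disprove:

> For any fixed $k\ge5$, there exists some $N$ such that, for any $n\ge N$, there are no $k$-player profiles in equilibrium on $Q_n$.

The answer one would first guess is that this is true: with many players somebody always seems to be crowded and able to escape. Let us test the guess.

The restriction to large $n$ is certainly needed. On $Q_1$ with $k=2h$ players, put $h$ on each vertex. Everybody scores $\frac1{2h}$, and a player who moves scores $\frac1{2(h+1)}$, which is less. So this is an equilibrium.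

Next, put all $k\ge3$ players on one vertex. Each scores $\frac1k$. A player who moves to a neighboring vertex, changing coordinate $1$ only, is strictly closest to every $x$ that agrees with it in coordinate $1$. Its score becomes $\frac12>\frac1k$. The crowd breaks up.

Now spread the crowd: $k=6$, three players at $v$ and three at the antipode of $v$. It is convenient to use coordinates $\pm1$, so that the antipode is $-v$ and $d(x,y)=\frac{n-\langle x,y\rangle}2$; being closest means having the largest inner product. By symmetry each player scores $\frac16$. Let one player at $v$ move to $y$, which is $v$ with coordinate $1$ flipped. Put $R=\sum_{i\ge2}x_iv_i$. If $x_1=y_1$ and $R>0$, then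
$$\langle x,y\rangle-\langle x,v\rangle=2x_1y_1=2>0,\qquad \langle x,y\rangle-\langle x,-v\rangle=2R>0,$$
so the mover is the only claimant of $x$. Its score is at least $\frac12\mathbb P(R>0)=\frac14(1-\mathbb P(R=0))\to\frac14>\frac16$. Again the guess is confirmed for large $n$.

So let us spread out more, and try six distinct points made of three antipodal pairs. The smallest interesting cube is $Q_3$. Occupy the six vertices other than $000$ and $111$. The player at $100$ claims its own vertex, and shares $000$ with $010$ and $001$; its score is $\frac18(1+\frac13)=\frac16$. Its possible moves, in units of $\frac18$, are as follows.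

* To $000$: it gets $1$ for $000$, and shares $100$ with $110$ and $101$; total $\frac43$.
* To $111$: it gets $1$ for $111$; the vertices $000$ and $100$ are closer to others; total $1$.
* To $110$ (or $101$): $\frac12$ for the shared vertex, $\frac13$ for $100$ (claimed by the two players at $110$ and the one at $101$), $\frac14$ for $111$; total $\frac{13}{12}$.
* To $010$ (or $001$): $\frac12$ for the shared vertex and $\frac13$ for $000$; total $\frac56$.
* To $011$: $\frac12$ for the shared vertex and $\frac14$ for $111$; total $\frac34$.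

None exceeds $\frac43$. Permuting coordinates and complementing carries every player to the one at $100$, so this is an equilibrium with six players. One small cube proves nothing about large $n$, but it offers a candidate: three antipodal pairs whose directions are as close to orthogonal as parity allows (in $\{\pm1\}^3$, non-antipodal distinct vertices have inner product $\pm1$). The first guess is wrong, and this candidate shows it.

**Theorem 1.** For all sufficiently large odd $n$: if $v_1,v_2,v_3\in\{\pm1\}^n$ satisfy $|\langle v_i,v_j\rangle|=1$ for $i\ne j$ (such triples exist), then $(v_1,-v_1,v_2,-v_2,v_3,-v_3)$ is an equilibrium.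

Hence for $k=6$ no $N$ as in the statement exists, and the statement is disproved.

**Theorem 2.** For all sufficiently large $n$ there is a $6$-player equilibrium on $Q_n$. For odd $n$ this is Theorem 1. For large even $n$ the profile $(\pm v_1,\pm v_2,\pm v_3)$ is an equilibrium if

* $n=4m+2$: $\langle v_1,v_2\rangle=\langle v_1,v_3\rangle=0$, $\langle v_2,v_3\rangle=2$;
* $n=4m$: $\langle v_1,v_2\rangle=\langle v_1,v_3\rangle=2$, $\langle v_2,v_3\rangle=0$;

and such triples exist.

Nothing is claimed about other values $k\ge5$. From here on there are six players, and the letter $k$ is free for other uses. We identify $Q_n$ with $\{\pm1\}^n$; $x$ is a uniform random point of it. The sign $\equiv$ means congruence mod $2$.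

## 2. One player against two antipodal pairs

Six players are too many to follow, but a player at $v_j$ hardly notices the player at $-v_j$. For $u,v,y\in\{\pm1\}^n$ let $T_{u,v}(y)$ be the score of the player at $y$ in the five-player profile $(y,u,-u,v,-v)$.

**Lemma 1.** Suppose (i) for each $\{j,k,l\}=\{1,2,3\}$, $v_j$ maximizes $T_{v_k,v_l}$ over $\{\pm1\}^n$; (ii) no $x\in\{\pm1\}^n$ has $\langle x,v_1\rangle=\langle x,v_2\rangle=\langle x,v_3\rangle=0$. Then $(\pm v_1,\pm v_2,\pm v_3)$ is an equilibrium.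

**Proof.** The isometry $x\mapsto-x$ preserves the set of positions and exchanges $v_j$ with $-v_j$, so it is enough to treat the player at $v_j$.

If $v_j$ claims $x$ in $(v_j,\pm v_k,\pm v_l)$, then $\langle x,v_j\rangle\ge|\langle x,v_k\rangle|$ and $\langle x,v_j\rangle\ge|\langle x,v_l\rangle|$. If moreover $\langle x,-v_j\rangle\ge\langle x,v_j\rangle$, then $\langle x,v_j\rangle\le0$, and all three inner products vanish, contrary to (ii). So at every $x$ claimed by $v_j$ the extra player $-v_j$ is strictly farther, and its presence does not change the score: the player at $v_j$ has score exactly $T_{v_k,v_l}(v_j)$.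

If the player moves to $y$, its opponents are $-v_j,\pm v_k,\pm v_l$. An additional opponent never increases a share, so its new score is at most $T_{v_k,v_l}(y)\le T_{v_k,v_l}(v_j)$. $\square$

Condition (ii) is automatic for odd $n$, since inner products are then odd. It also holds if some $d(v_j,v_k)$ is odd. Indeed $\langle x,v_j\rangle-\langle x,v_k\rangle=2\big(d(x,v_k)-d(x,v_j)\big)$ and $d(x,v_k)-d(x,v_j)\equiv d(v_j,v_k)$ is odd, so the two products differ.

**Coordinates for the five-player game.** The purpose is to replace $y\in\{\pm1\}^n$ by four integers.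

**Definition (state).** Given $u,v,y$, let $p_1,p_2,q_1,q_2$ be the numbers of coordinates with $y=u=-v$; $y=v=-u$; $y=u=v$; $y=-u=-v$, respectively. The state is $\mathcal S=(p_1,p_2;q_1,q_2)$.

Then $p_1+p_2=P:=d(u,v)$ and $q_1+q_2=Q:=n-P$ depend only on $u,v$. Since $\langle y,u\rangle=p_1-p_2+q_1-q_2$ and $\langle y,v\rangle=-p_1+p_2+q_1-q_2$,
$$p_1-p_2=\tfrac12(\langle y,u\rangle-\langle y,v\rangle),\qquad q_1-q_2=\tfrac12(\langle y,u\rangle+\langle y,v\rangle).\tag{1}$$
Flipping one coordinate of $y$ moves one unit between $p_1$ and $p_2$, or between $q_1$ and $q_2$.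

Let $a_1,a_2,b_1,b_2$ be the sums of $x_iy_i$ over the four sets of coordinates. They are independent sums of $p_1,p_2,q_1,q_2$ uniform signs. Then
$$\langle x,y\rangle=a_1+a_2+b_1+b_2,\quad \langle x,u\rangle=a_1-a_2+b_1-b_2,\quad \langle x,v\rangle=-a_1+a_2+b_1-b_2,$$
so the differences $\langle x,y\rangle-\langle x,w\rangle$ for $w=-u,\,v,\,u,\,-v$ are $2\Delta_1,2\Delta_2,2\Delta_3,2\Delta_4$ with
$$\Delta_1=a_1+b_1,\quad\Delta_2=a_1+b_2,\quad\Delta_3=a_2+b_2,\quad\Delta_4=a_2+b_1,\qquad \Delta_1+\Delta_3=\Delta_2+\Delta_4.\tag{2}$$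
With $z=\#\{i:\Delta_i=0\}$ we get $T_{u,v}(y)=\mathbb E[w^+]$, where $w^+=\mathbf 1\{\text{all }\Delta_i\ge0\}/(1+z)$. This depends only on the state; write $T(\mathcal S)$. It is invariant under $p_1\leftrightarrow p_2$, under $q_1\leftrightarrow q_2$, and under exchanging the two pairs, because each of these operations permutes the $\Delta_i$.

**Example.** In $\{\pm1\}^3$ with $|\langle v_i,v_j\rangle|=1$ and $d(u,v)=2$, formula (1) makes one of $p_1-p_2$, $q_1-q_2$ zero and the other $\pm1$. As $P=2$ and $Q=1$, the state is $(1,1;1,0)$ up to symmetry. The only other state with $P=2$ is, up to symmetry, $(2,0;1,0)$.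

So the problem is: for given $P,Q$ close to $n/2$, which states maximize $T$?

## 3. The score as four sign correlations plus ties

**Definition (walk quantities).** $S_i$ is a sum of $i$ independent uniform signs ($S_0=0$); different walks in one formula are independent, and primes mark independent copies. Let $s(u)\in\{-1,0,1\}$ be the sign of $u$, with $s(0)=0$, and $\alpha_i(t)=\mathbb P(S_i=t)$. Put
$$\tau(i,j,k)=\sum_t\alpha_i(t)\alpha_j(t)\alpha_k(t)\quad(i\equiv j\equiv k),\qquad \omega(i;j,k)=\mathbb E\big[s(S_i+S_j)\,s(S_i+S_k')\big].$$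

$\tau$ is symmetric and $\omega(i;j,k)=\omega(i;k,j)$.

**Example.** $\tau(1,1,1)=2\cdot\frac18=\frac14$ and $\tau(2,0,0)=\frac12$. Conditioning on $S_1=1$ gives $\omega(1;1,1)=(\frac12)^2=\frac14$ and $\omega(1;1,0)=\frac12$. Also $\omega(0;1,1)=\mathbb E\,s(S_1)\,\mathbb E\,s(S_1')=0$.

Put
$$\Omega(\mathcal S)=\tfrac18\big[\omega(p_1;q_1,q_2)+\omega(p_2;q_1,q_2)+\omega(q_1;p_1,p_2)+\omega(q_2;p_1,p_2)\big],$$
which has the same invariances as $T$. At first sight $T$ is the probability of a four-fold orthant. The linear relation in (2) turns it into pairwise correlations.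

**Lemma 2.** $8T=8\Omega+\frac13\mathbb P(\mathcal A)+\frac85\mathbb P(\mathcal Z)$, where $\mathcal A$ is the event that exactly two $\Delta_i$ vanish and their indices are cyclically adjacent, and $\mathcal Z$ is the event that all $\Delta_i=0$.

**Proof.** Let $\sigma_i=s(\Delta_i)$, $\Psi=(\sigma_1+\sigma_3)(\sigma_2+\sigma_4)$, and $w^-=\mathbf 1\{\text{all }\Delta_i\le0\}/(1+z)$. We claim that pointwise
$$4(w^++w^-)=\Psi+\tfrac13\mathbf 1_{\mathcal A}+\tfrac85\mathbf 1_{\mathcal Z}.$$
Both sides and the relation in (2) are invariant under the cyclic shift of indices, so one representative of each pattern of zeros suffices.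

* $z=0$. If all signs agree, both sides are $4$. Otherwise the left side is $0$. If $\Psi\ne0$, then $\sigma_1=\sigma_3$ and $\sigma_2=\sigma_4$, and these differ, so $\Delta_1+\Delta_3$ and $\Delta_2+\Delta_4$ have opposite signs, contradicting (2). So $\Psi=0$.
* $z=1$, $\Delta_1=0$. Then $\Delta_3=\Delta_2+\Delta_4$ and $\Psi=\sigma_3(\sigma_2+\sigma_4)$. If $\sigma_2=\sigma_4$, then $\sigma_3=\sigma_2$ and both sides are $2$. If $\sigma_2=-\sigma_4$, both sides are $0$.
* $z=2$, $\Delta_1=\Delta_3=0$. Then $\Delta_2=-\Delta_4\ne0$ and both sides are $0$.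
* $z=2$, $\Delta_1=\Delta_2=0$. Then $\Delta_3=\Delta_4\ne0$, so $\Psi=1$, and the left side is $\frac43=1+\frac13$.
* $z=3$ is impossible by (2). For $z=4$: $\Psi=0$, and the left side is $4\cdot\frac25=\frac85$.

Take expectations. By (2), $\Delta_1,\Delta_2$ share $a_1$, so $\mathbb E\sigma_1\sigma_2=\omega(p_1;q_1,q_2)$. In the same way $\mathbb E\sigma_1\sigma_4=\omega(q_1;p_1,p_2)$, $\mathbb E\sigma_3\sigma_2=\omega(q_2;p_1,p_2)$, $\mathbb E\sigma_3\sigma_4=\omega(p_2;q_1,q_2)$. Hence $\mathbb E\Psi=8\Omega$. Replacing $x$ by $-x$ shows $\mathbb E w^-=\mathbb E w^+=T$. $\square$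

**Reading off the tie terms.** The purpose is to make Lemma 2 explicit for each parity of $P,Q$. If two cyclically adjacent $\Delta_i$ vanish, then one of four things happens: $b_1=b_2=-a_1$, $a_1=a_2=-b_2$, $b_1=b_2=-a_2$, or $a_1=a_2=-b_1$. Also $a_i\equiv p_i$, $b_j\equiv q_j$.

* (OE) $P$ even, $Q$ odd. Then $p_1\equiv p_2$, and $b_1\ne b_2$ always. So $\mathcal Z=\emptyset$ and $\mathcal A=\{a_1=a_2=-b_1\}\cup\{a_1=a_2=-b_2\}$. By parity only one of these events can occur, the one belonging to the $q_\parallel\in\{q_1,q_2\}$ with $q_\parallel\equiv p_1$, and its probability is $\tau(p_1,p_2,q_\parallel)$. Thus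
$$T=\Omega+\tfrac1{24}\tau(p_1,p_2,q_\parallel).\tag{3}$$
* (OO) $P,Q$ odd. Then $a_1\ne a_2$ and $b_1\ne b_2$ always, so $\mathcal A=\mathcal Z=\emptyset$ and $T=\Omega$.
* (EE) $P,Q$ even. If $p_1\not\equiv q_1$ (call this a tie-free state), all $\Delta_i$ are odd, so $T=\Omega$. If $p_1\equiv q_1$ (a tie state), the union bound gives
$$8T\le8\Omega+\tfrac13\big[\tau(p_1,p_2,q_1)+\tau(p_1,p_2,q_2)+\tau(q_1,q_2,p_1)+\tau(q_1,q_2,p_2)\big]+\tfrac85\mathbb P(\mathcal Z).\tag{4}$$

In all cases
$$\mathbb P(\mathcal A)+\mathbb P(\mathcal Z)\le\mathbb P(a_1=a_2)+\mathbb P(b_1=b_2)\le\max_t\alpha_{\max(p_1,p_2)}(t)+\max_t\alpha_{\max(q_1,q_2)}(t).\tag{5}$$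

**Example.** For $(1,1;1,0)$: $8\Omega=2\omega(1;1,0)+\omega(1;1,1)+\omega(0;1,1)=\frac54$ and $q_\parallel=1$, so $T=\frac5{32}+\frac1{96}=\frac16$, the score found in Section 1. For $(2,0;1,0)$: $\omega(2;1,0)=\frac12$, $\omega(1;2,0)=\frac14+\frac12-\frac14=\frac12$, the other two terms vanish, and $q_\parallel=0$, so $T=\frac18+\frac1{48}=\frac7{48}<\frac16$. Thus the conditions of Lemma 1 hold in $\{\pm1\}^3$, which confirms the count by hand. (The case $P=1$, $Q=2$ follows by exchanging the pairs.)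

**Example.** In $\{\pm1\}^4$ with $P=Q=2$, the state $(1,1;2,0)$ is tie-free and $T=\Omega=\frac18\big[2\omega(1;2,0)+\omega(2;1,1)+\omega(0;1,1)\big]=\frac18(1+\frac12+0)=\frac3{16}$. The state $(1,1;1,1)$ is a tie state: $8\Omega=1$; $\mathbb P(\mathcal Z)=\mathbb P(a_1=a_2=-b_1=-b_2)=\frac18$; each of the four events above has probability $\frac14$ and contains $\mathcal Z$, so $\mathbb P(\mathcal A)=4(\frac14-\frac18)=\frac12$. So $8T=1+\frac16+\frac15$ and $T=\frac{41}{240}<\frac3{16}$. Exact balance loses here to a slightly unbalanced state. We meet this again in Section 8.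

## 4. The Gaussian limit locates the center, up to $o(n)$

The sensible first approach is the central limit theorem. In the limit, $T$ becomes a function of proportions, which one can maximize by calculus. I use Sheppard's formula: for a centered Gaussian pair $(G_1,G_2)$ with positive variances and correlation $\rho$, $\mathbb E\,s(G_1)s(G_2)=\frac2\pi\arcsin\rho$. I also use the local limit theorem
$$\sup_{t\equiv i}\Big|\sqrt i\,\alpha_i(t)-\sqrt{2/\pi}\,e^{-t^2/2i}\Big|\to0\quad(i\to\infty);\qquad\text{in particular }\alpha_i(t)\le C/\sqrt i.\tag{6}$$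

**Lemma 3.** Let $\mathcal S_n$ be states with $|P-Q|\le2$, $n\to\infty$. If $p_1,p_2,q_1,q_2=n/4+o(n)$, then $T(\mathcal S_n)\to\frac16$. If $T(\mathcal S_n)\ge\frac16-o(1)$, then $p_1,p_2,q_1,q_2=n/4+o(n)$.

**Proof.** Pass to a subsequence with $2p_i/n\to e_i$ and $2q_i/n\to f_i$; then $e_1+e_2=f_1+f_2=1$. As $\max(p_1,p_2)\ge P/2$ and $\max(q_1,q_2)\ge Q/2$, Lemma 2 with (5) and (6) gives $T=\Omega+O(n^{-1/2})$. By symmetry assume
$$e_1=\tfrac12+x,\quad e_2=\tfrac12-x,\quad f_1=\tfrac12+y,\quad f_2=\tfrac12-y,\qquad0\le y\le x\le\tfrac12.$$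

**Step 1: the corner.** This step handles $(x,y)=(\frac12,\frac12)$, where some limit variances vanish. The terms $\omega(p_1;q_1,q_2)$ and $\omega(q_1;p_1,p_2)$ tend to $\frac2\pi\arcsin\frac1{\sqrt2}=\frac12$. Since $p_2=o(n)$ and $q_1\sim n/2$, we have $s(S_{p_2}+S_{q_1})=s(S_{q_1})$ with probability $1-o(1)$. As $S_{q_1}$ is independent of $S_{p_2}+S'_{q_2}$,
$$\omega(p_2;q_1,q_2)=\mathbb E\,s(S_{q_1})\,\mathbb E\,s(S_{p_2}+S'_{q_2})+o(1)=o(1).$$
Likewise $\omega(q_2;p_1,p_2)=o(1)$. So $T\to\frac18<\frac16$.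

**Step 2: the limit function elsewhere.** This step writes down what must be maximized. If $(x,y)\ne(\frac12,\frac12)$, all $e_i+f_j\ge1-x-y>0$. By the central limit theorem and Sheppard's formula, $T\to\frac1{4\pi}\Theta(x,y)$, where
$$\Theta=\arcsin\rho(e_1;f_1,f_2)+\arcsin\rho(e_2;f_1,f_2)+\arcsin\rho(f_1;e_1,e_2)+\arcsin\rho(f_2;e_1,e_2),$$
$$\rho(i;j,k)=\frac i{\sqrt{(i+j)(i+k)}}.$$
(The functions $s$ are discontinuous only at $0$, which the Gaussian limits avoid almost surely.) The function $\Theta$ is continuous on $[0,\frac12]^2\setminus\{(\frac12,\frac12)\}$, smooth on $[0,\frac12)^2$, symmetric in $x,y$, and $\Theta(0,0)=4\arcsin\frac12=\frac{2\pi}3$, which corresponds to $T\to\frac16$.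

**Step 3: the partial derivative.** This step prepares the claim $\Theta(x,y)<\frac{2\pi}3$ for $(x,y)\ne(0,0)$, $0\le y\le x$. With $\sigma=ij+jk+ki$ we have $1-\rho^2=\frac\sigma{(i+j)(i+k)}$, so $\rho/\sqrt{1-\rho^2}=i/\sqrt\sigma$. Since $\partial\arcsin\rho=\frac{\rho}{\sqrt{1-\rho^2}}\,\partial\ln\rho$,
$$\partial_j\arcsin\rho=-\frac i{2(i+j)\sqrt\sigma},\qquad\partial_i\arcsin\rho=\frac1{2\sqrt\sigma}\Big(\frac j{i+j}+\frac k{i+k}\Big).$$
Put $f=f_1$, $g=f_2$. The values of $\sigma$ for the four terms are $N_i=e_i+fg$ ($i=1,2$), $M_f=e_1e_2+f$, $M_g=e_1e_2+g$. Since $\frac{de_1}{dx}=1$ and $\frac{de_2}{dx}=-1$, for $x,y<\frac12$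
$$2\,\partial_x\Theta=\sum_{h\in\{f,g\}}\Big[\frac h{e_1+h}\big(N_1^{-1/2}-M_h^{-1/2}\big)-\frac h{e_2+h}\big(N_2^{-1/2}-M_h^{-1/2}\big)\Big].$$

**Step 4: its sign.** From $e_1e_2=e_i-e_i^2$ and $fg=h-h^2$ we get $N_i-M_h=e_i^2-h^2$. For $0\le y\le x$ we have $e_1\ge f\ge g\ge e_2$, so $N_1\ge M_h\ge N_2$ and every term is $\le0$. If $x>0$, then $e_2<\frac12\le f$, so the term with $N_2$ and $h=f$ is strictly negative. Hence $\partial_x\Theta<0$ for $0\le y\le x<\frac12$, $x>0$.

So $\Theta(x,y)<\Theta(y,y)$ for $y<x<\frac12$, and by continuity and monotonicity also for $x=\frac12$, $y<\frac12$. By the symmetry of $\Theta$, $\frac{d}{dt}\Theta(t,t)=2\,\partial_x\Theta(t,t)<0$ for $0<t<\frac12$, so $\Theta(t,t)<\Theta(0,0)$ there. This proves the claim.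

Thus along any subsequence with limit $(x,y)\ne(0,0)$ the limit of $T$ is $<\frac16$, and for $(x,y)=(0,0)$ it is $\frac16$. Both assertions follow. $\square$

**Where this approach stops.** The lemma says that a maximizer has lengths $n/4+o(n)$. To prove Theorem 1 we must know the maximizer exactly, and compare states that differ by one or two units. The comparison made for $n=4m+1$ in Section 7 between $(m+1,m-1;m,m+1)$ and $(m,m;m,m+1)$ turns out to be decided by a difference $\big(\frac4{9\sqrt3\,\pi}+o(1)\big)n^{-2}$. The relation $T=\Omega+O(n^{-1/2})$ used above is far too coarse for this. Parity also interferes: the tie term in (3) is itself of order $1/n$.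

**What gets past it.** Take differences before taking limits. When one sign is transferred from one walk to another, the change of $\Omega$ is an exact combination of triple products $\tau$, each of order $1/n$. In the cases that matter they cancel in pairs to leading order. A difference of two $\tau$'s with two indices in common can be computed exactly from ratios of binomial coefficients, and has order $n^{-2}$ with a known sign. So $T$ itself is never needed to second order.

## 5. Exact one-step differences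

**Binomial identities.** These are the only computational tools. From $\alpha_i(t)=2^{-i}\binom i{(i+t)/2}$ (zero if $t\not\equiv i$ or $|t|>i$), for all integers $t$:
$$\alpha_{i+1}(t)=\tfrac12\big(\alpha_i(t-1)+\alpha_i(t+1)\big),\tag{7}$$
$$\alpha_{i-1}(t-1)=\big(1+\tfrac ti\big)\alpha_i(t),\qquad\alpha_{i-1}(t+1)=\big(1-\tfrac ti\big)\alpha_i(t)\qquad(i\ge1),\tag{8}$$
$$\alpha_{i-1}(t)=\frac{(i+1)^2-t^2}{i(i+1)}\,\alpha_{i+1}(t)\qquad(i\ge1),\tag{9}$$
$$t\,\alpha_i(t)\alpha_j(t)=\frac{ij}{2(i+j)}\big[u(t-1)-u(t+1)\big],\quad u=\alpha_{i-1}\alpha_{j-1}\qquad(i,j\ge1).\tag{10}$$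
(7) conditions on the last sign. The first half of (8) is $\binom{i-1}{h-1}=\frac hi\binom ih$ with $h=\frac{i+t}2$; the second follows by $t\to-t$. For (9), use (8) twice: $\alpha_{i-1}(t)=\big(1+\frac{t+1}i\big)\alpha_i(t+1)=\frac{i+1+t}i\cdot\frac{i+1-t}{i+1}\alpha_{i+1}(t)$. For (10), by (8),
$$u(t-1)-u(t+1)=\big[(1+\tfrac ti)(1+\tfrac tj)-(1-\tfrac ti)(1-\tfrac tj)\big]\alpha_i\alpha_j(t)=2t\big(\tfrac1i+\tfrac1j\big)\alpha_i\alpha_j(t).$$

We also need a three-term relation, used to simplify the answers below. For $i,j\ge1$ and $i\equiv g\equiv j+1$,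
$$\tau(i,g,j+1)=\frac i{i+j+1}\,\tau(i-1,j,g+1)+\frac j{i+j+1}\,\tau(i,j-1,g).\tag{11}$$
To see this, express everything through $\alpha_i\alpha_g\alpha_{j+1}$. By (7) and (8),
$$\tau(i-1,j,g+1)=\sum_y\alpha_g(y)\cdot\tfrac12\big[\alpha_{i-1}\alpha_j(y+1)+\alpha_{i-1}\alpha_j(y-1)\big]=\sum_y\alpha_g\alpha_i\alpha_{j+1}\Big(1+\frac{y^2}{i(j+1)}\Big),$$
because the average of $(1-\frac yi)(1-\frac y{j+1})$ and $(1+\frac yi)(1+\frac y{j+1})$ is $1+\frac{y^2}{i(j+1)}$. By (9), $\tau(i,j-1,g)=\sum_y\alpha_i\alpha_g\alpha_{j+1}\frac{(j+1)^2-y^2}{j(j+1)}$. So the right side of (11) is $\sum_y\alpha_i\alpha_g\alpha_{j+1}$ with weight $\frac1{i+j+1}\big[i+\frac{y^2}{j+1}+(j+1)-\frac{y^2}{j+1}\big]=1$.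

**Lengthening an unshared walk.** The next lemma says how $\omega$ changes when one of the two unshared walks gets one more step.

**Lemma 4.** Let $D(i;j,k)=\omega(i;j+1,k)-\omega(i;j,k)$, $i\ge1$. If $i\equiv j$, then $D=0$. If $i\not\equiv j$, then
$$D(i;j,k)=-\frac i{i+j+1}\,\tau(i-1,j,\hat k),\qquad\hat k\in\{k,k+1\},\ \hat k\equiv j.$$

**Proof.** Let $\eta(u)=\mathbf 1\{u=1\}-\mathbf 1\{u=-1\}$. For an integer $u$ and a random sign $\xi$, $\mathbb E\,s(u+\xi)=s(u)-\frac12\eta(u)$: only $u=\pm1$ is affected, where the expectation is $\pm\frac12$. With $u=S_i+S_j$ and $v=S_i+S_k'$,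
$$D=-\tfrac12\mathbb E[\eta(u)s(v)]=-\mathbb E[s(v);\,u=1],$$
the last step by negating all signs. If $i\equiv j$, then $u$ is even and $D=0$.

Let $i\not\equiv j$ and $M_k(t)=\mathbb E\,s(t+S_k)$, an odd function of $t$. Conditioning on $S_i=t$ gives $D=-\sum_t\alpha_i(t)\alpha_j(t-1)M_k(t)$. Replacing $t$ by $-t$ gives $D=+\sum_t\alpha_i(t)\alpha_j(t+1)M_k(t)$. Average the two, and use $\alpha_j(t-1)-\alpha_j(t+1)=\frac{2t}{j+1}\alpha_{j+1}(t)$ from (8):
$$D=-\tfrac12\sum_t\alpha_iM_k\big[\alpha_j(t-1)-\alpha_j(t+1)\big]=-\frac1{j+1}\sum_tt\,\alpha_i\alpha_{j+1}M_k.$$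
By (10) with indices $i,j+1$ and summation by parts,
$$D=-\frac i{2(i+j+1)}\sum_y\alpha_{i-1}\alpha_j(y)\big[M_k(y+1)-M_k(y-1)\big].$$
Since $s(m+1)-s(m)=\mathbf 1\{m=0\}+\mathbf 1\{m=-1\}$, we have $M_k(t+1)-M_k(t)=\alpha_k(t)+\alpha_k(t+1)$. So, with (7), the bracket is $2\alpha_k(y)+\alpha_k(y-1)+\alpha_k(y+1)=2\alpha_k(y)+2\alpha_{k+1}(y)$. Because $\alpha_j(y)$ forces $y\equiv j$, only the index congruent to $j$ contributes. $\square$

**Example.** $D(1;0,0)=\omega(1;1,0)-\omega(1;0,0)=\frac12-1=-\frac12$, and the formula gives $-\frac12\tau(0,0,0)=-\frac12$.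

**Lengthening the shared walk.** The next lemma does the same for the first argument of $\omega$.

**Lemma 5.** Let $J(i;j,k)=\omega(i+1;j,k)-\omega(i;j,k)$, $i,j,k\ge1$. Then

* (J0) if $i\equiv j\equiv k$: $J=\tau(i,j,k)$;
* (J1) if $i\equiv k\not\equiv j$: $J=\frac j{i+j+1}\tau(i,j-1,k)$;
* (J2) if $j\equiv k\not\equiv i$: $J=-\tau(i+1,j,k)+\frac j{i+j+1}\tau(j-1,i,k+1)+\frac k{i+k+1}\tau(k-1,i,j+1)$.

**Proof.** For $\xi=\pm1$ write $s(u+\xi)=A_u+\xi B_u$ with $A_u=s(u)-\frac12\eta(u)$ and $B_u=\frac12\big(s(u+1)-s(u-1)\big)=\mathbf 1\{u=0\}+\frac12\mathbf 1\{|u|=1\}$. Averaging over a random sign $\xi$, $\mathbb E_\xi[s(u+\xi)s(v+\xi)]=A_uA_v+B_uB_v$. Put $u=S_i+S_j$, $v=S_i+S_k'$. From the proof of Lemma 4, $-\frac12\mathbb E[\eta(u)s(v)]=D(i;j,k)$ and $-\frac12\mathbb E[s(u)\eta(v)]=D(i;k,j)$. Expanding $A_uA_v$,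
$$J=D(i;j,k)+D(i;k,j)+R,\qquad R=\mathbb E\big[B_uB_v+\tfrac14\eta(u)\eta(v)\big].$$

(J0) Here $u,v$ are even, both $D$'s vanish, and $R=\mathbb P(u=v=0)=\tau(i,j,k)$.

(J1) Here $u$ is odd and $v$ even, so
$$R=\tfrac12\mathbb P(v=0,|u|=1)=\sum_t\alpha_i\alpha_k(t)\cdot\tfrac12[\alpha_j(t-1)+\alpha_j(t+1)]=\tau(i,k,j+1).$$
Also $D(i;k,j)=0$ and $D(i;j,k)=-\frac i{i+j+1}\tau(i-1,j,k+1)$. Now (11) with $g=k$ gives (J1).

(J2) Here $u,v$ are odd, and the integrand in $R$ is $\frac14\mathbf 1\{|u|=|v|=1\}(1+uv)=\frac12\mathbf 1\{u=v\in\{\pm1\}\}$. So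
$$R=\tfrac12\sum_y\alpha_j\alpha_k(y)[\alpha_i(y+1)+\alpha_i(y-1)]=\tau(i+1,j,k).$$
By Lemma 4, $J=\tau(i+1,j,k)-\big(\frac i{i+j+1}+\frac i{i+k+1}\big)\tau(i-1,j,k)$. By (11), applied with $(i,g,j)$ replaced by $(j,k,i)$,
$$\tau(j,k,i+1)=\tfrac j{i+j+1}\tau(j-1,i,k+1)+\tfrac i{i+j+1}\tau(j,i-1,k).$$
Use this, and the same with $j,k$ exchanged, to eliminate $\tau(i-1,j,k)$; (J2) results. $\square$

**Example.** $\omega(2;1,1)=\frac12$ and $\omega(1;1,1)=\frac14$; their difference is $\frac14=\tau(1,1,1)$, as (J0) says.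

**Step formulas.** Now we compute the effect on $\Omega$ of moving one unit inside a pair. For $r,s,f,g\ge1$ let $\delta=8[\Omega(r+1,s;f,g)-\Omega(r,s+1;f,g)]$. Since $\omega(f;r+1,s)=\omega(f;r,s)+D(f;r,s)$ and $\omega(f;r,s+1)=\omega(f;r,s)+D(f;s,r)$, and likewise for $g$,
$$\delta=J(r;f,g)-J(s;f,g)+D(f;r,s)-D(f;s,r)+D(g;r,s)-D(g;s,r).\tag{12}$$
We insert Lemmas 4 and 5 for each parity pattern that will occur.

**(a)** $r\equiv g$, $s\equiv f$, $r\not\equiv s$. By (J1), $J(r;f,g)=\frac f{r+f+1}\tau(r,f-1,g)$ and $J(s;f,g)=\frac g{s+g+1}\tau(s,g-1,f)$. By Lemma 4, $D(f;r,s)=-\frac f{f+r+1}\tau(f-1,r,s+1)$, $D(g;s,r)=-\frac g{g+s+1}\tau(g-1,s,r+1)$, and $D(f;s,r)=D(g;r,s)=0$. So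
$$\delta=\tfrac f{r+f+1}\big[\tau(r,f-1,g)-\tau(r,f-1,s+1)\big]-\tfrac g{s+g+1}\big[\tau(s,g-1,f)-\tau(s,g-1,r+1)\big].$$

**(b)** $r\equiv s\equiv f\equiv g$. All $D$'s vanish, and (J0) gives $\delta=\tau(r,f,g)-\tau(s,f,g)$.

**(c)** $r\equiv s\not\equiv f\equiv g$. Both $J$'s are of type (J2); $D(f;r,s)=-\frac f{f+r+1}\tau(f-1,r,s)$, $D(f;s,r)=-\frac f{f+s+1}\tau(f-1,s,r)$, and similarly for $g$. So $\delta=\tau(s+1,f,g)-\tau(r+1,f,g)+H_{f,g}+H_{g,f}$ with
$$H_{f,g}=\tfrac f{f+r+1}\big[\tau(f-1,r,g+1)-\tau(f-1,r,s)\big]-\tfrac f{f+s+1}\big[\tau(f-1,s,g+1)-\tau(f-1,s,r)\big].$$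

**(d)** $r\equiv s\equiv f\not\equiv g$. By (J1), $J(r;f,g)=\frac g{r+g+1}\tau(r,g-1,f)$, and similarly for $s$. Moreover $D(f;\cdot,\cdot)=0$, $D(g;r,s)=-\frac g{g+r+1}\tau(g-1,r,s)$, $D(g;s,r)=-\frac g{g+s+1}\tau(g-1,s,r)$. So
$$\delta=\tfrac g{g+r+1}\big[\tau(r,g-1,f)-\tau(r,g-1,s)\big]-\tfrac g{g+s+1}\big[\tau(s,g-1,f)-\tau(s,g-1,r)\big].$$

**(e)** $f\equiv g\equiv s\not\equiv r$. $J(r;f,g)$ is of type (J2), $J(s;f,g)=\tau(s,f,g)$, $D(f;r,s)=-\frac f{f+r+1}\tau(f-1,r,s+1)$, $D(f;s,r)=0$, and similarly for $g$. So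
$$\begin{aligned}\delta=-\tau(r+1,f,g)-\tau(s,f,g)&+\tfrac f{f+r+1}\big[\tau(f-1,r,g+1)-\tau(f-1,r,s+1)\big]\\&+\tfrac g{g+r+1}\big[\tau(g-1,r,f+1)-\tau(g-1,r,s+1)\big].\end{aligned}$$

**(e′)** $f\equiv g\equiv r\not\equiv s$. Since $\Omega$ is invariant under exchanging the entries of the first pair, $\delta$ is minus the expression in (e) with $r,s$ exchanged.

By exchange of pairs, the same formulas apply to a step inside the $q$-pair, with $(f,g)=(p_1,p_2)$.

## 6. How $\tau$ varies near $n/4$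

Inserting only $\tau\approx\text{const}/n$ into the step formulas would give $\delta=o(1/n)$ in cases (a)–(d) and no sign. We need differences of $\tau$'s, and (9) supplies them.

Let $\ell=n/4$, $\tau_n=\frac2{\sqrt3\,\pi\ell}$, $\lambda_n=\frac{2\tau_n}{3\ell}=\frac{64}{3\sqrt3\,\pi n^2}$. Let $n\to\infty$, possibly along a subsequence.

**Definition (central index).** Fix a sequence $\varepsilon_n\to0$. An index $i$ is central if $|i-n/4|\le\varepsilon_nn$.

For instance $\lfloor n/4\rfloor$ and $\lfloor n/4\rfloor+1$ are central when $\varepsilon_n=1/n$. A shift of a central index by $O(1)$, or any integer between two central indices, is again central after enlarging $\varepsilon_n$ by $O(1/n)$. All $o(\cdot)$ and $O(\cdot)$ for central indices are uniform over them, since a relation that holds along every sequence of choices of central indices holds uniformly.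

**Lemma 6.** For central $i\equiv j\equiv k$: $\tau(i,j,k)=(1+o(1))\tau_n$ and $\sum_tt^2\alpha_i\alpha_j\alpha_k=(\frac13+o(1))\ell\tau_n$. For central $i\equiv i'\equiv j\equiv k$:
$$\tau(i,j,k)-\tau(i',j,k)=\tfrac12(i'-i)\lambda_n(1+o(1)).\tag{13}$$
If $m=n/4+O(1)$:
$$\tau(m+1,m+1,m-1)-\tau(m,m,m)=-\big(\tfrac12+o(1)\big)\lambda_n,\qquad\tau(m-1,m-1,m+1)-\tau(m,m,m)=\big(\tfrac12+o(1)\big)\lambda_n.\tag{14}$$

**Proof.** **Step 1: leading order.** This gives $\tau$ and the second moment. As $i/\ell\to1$, (6) gives $\sqrt\ell\,\alpha_i(t)=\sqrt{2/\pi}\,e^{-t^2/2\ell}+o(1)$ uniformly in $t\equiv i$. Put $z=t/\sqrt\ell$; these values have spacing $2/\sqrt\ell$. Let $h\in\{1,z^2\}$ and fix $K\ge1$. The part $|t|\le K\sqrt\ell$ of $\sum\alpha_i\alpha_j\alpha_kh$ has $O(K\sqrt\ell)$ terms and is a Riemann sum: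
$$\ell^{-1}\cdot\tfrac12\int_{-K}^K(2/\pi)^{3/2}e^{-3z^2/2}h\,dz+o(\ell^{-1}).$$
On the rest, $\alpha_j\alpha_k\le C/\ell$, $1\le t^4/(K^4\ell^2)$ and $t^2/\ell\le t^4/(K^2\ell^2)$, so it is at most
$$\frac C\ell\sum_{|t|>K\sqrt\ell}\alpha_i(t)\Big(1+\frac{t^2}\ell\Big)\le\frac C\ell\,(K^{-4}+K^{-2})\,\frac{\mathbb E S_i^4}{\ell^2}=O(\ell^{-1}K^{-2}),$$
since $\mathbb E S_i^4\le3i^2$. Let $K\to\infty$. As $\frac12(2/\pi)^{3/2}\sqrt{2\pi/3}=\frac2{\sqrt3\,\pi}$, and the density proportional to $e^{-3z^2/2}$ has variance $\frac13$, the first claims follow.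

**Step 2: differences with two common indices.** By (9), $\alpha_i-\alpha_{i+2}=\frac{(i+2)^2-t^2-(i+1)(i+2)}{(i+1)(i+2)}\alpha_{i+2}=\frac{i+2-t^2}{(i+1)(i+2)}\alpha_{i+2}$. With Step 1,
$$\tau(i,j,k)-\tau(i+2,j,k)=\sum_t\alpha_{i+2}\alpha_j\alpha_k\,\frac{i+2-t^2}{(i+1)(i+2)}=\frac{\tau_n}\ell\big(1-\tfrac13+o(1)\big)=\lambda_n(1+o(1)).$$
Telescoping over steps of size $2$ gives (13), for either sign of $i'-i$.

**Step 3: the two special differences.** Here the parity of all indices changes, so (13) does not apply; we express everything through $\alpha_R$, $R=m+1$. By (8), $\alpha_m(t-1)=(1+\frac tR)\alpha_R(t)$, so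
$$\tau(m,m,m)=\sum_t\alpha_R^3\big(1+\tfrac tR\big)^3=\sum_t\alpha_R^3\big(1+\tfrac{3t^2}{R^2}\big),$$
as odd terms cancel. By (9), $\alpha_{m-1}=\big(1+\frac1m-\frac{t^2}{mR}\big)\alpha_R$. Hence the first difference is
$$\sum_t\alpha_R^3\Big[\frac1m-\frac{t^2}{mR}-\frac{3t^2}{R^2}\Big]=\frac{\tau_n}\ell\big(1-\tfrac13-1+o(1)\big)=-\big(\tfrac12+o(1)\big)\lambda_n.$$
In the second difference the factor $1+\frac1m-\frac{t^2}{mR}$ is squared, so it equals
$$\sum_t\alpha_R^3\Big[\frac2m-\frac{2t^2}{mR}-\frac{3t^2}{R^2}\Big]+O(\ell^{-2}\tau_n)=\frac{\tau_n}\ell\big(2-\tfrac23-1+o(1)\big)=\big(\tfrac12+o(1)\big)\lambda_n.$$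
The error comes from $\big(\frac1m-\frac{t^2}{mR}\big)^2=O(\ell^{-2}+t^4\ell^{-4})$ together with $\sum t^4\alpha_R^3\le\frac C\ell\mathbb E S_R^4=O(\ell^2\tau_n)$. $\square$

**The comparison scheme.** This paragraph fixes how Lemmas 3 and 6 are combined in all three propositions below. There $P,Q$ are given with $|P-Q|\le2$. States with all lengths $n/4+O(1)$ exist, so $\max T\ge\frac16-o(1)$ by Lemma 3. Suppose that for infinitely many $n$ some maximizer $\mathcal S=\mathcal S_n$ violates the assertion. By Lemma 3 its lengths are $n/4+o(n)$. So, for a suitable $\varepsilon_n$, all indices that occur are central and, for large $n$, at least $1$; Lemma 6 applies. After passing to a subsequence we may also assume that the same case of the proof, and the same parities, occur for all $n$. In each case we exhibit a state $\mathcal S'$ with the same $P,Q$ and $T(\mathcal S')>T(\mathcal S)$ for large $n$, a contradiction.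

Write $\lambda=\lambda_n$. After ordering $p_1\ge p_2$, $q_1\ge q_2$, put $X=\frac{p_1-p_2}2$ and $W=\frac{q_1-q_2}2$. Since $p_i=\frac P2\pm X$ and $q_j=\frac Q2\pm W$, all of $|p_i-q_j|$, $|p_1-p_2|$, $|q_1-q_2|$ are $O(X+W+1)$. Prefactors such as $\frac f{r+f+1}$ are $\frac12+o(1)$ at central indices. So by (13) a term $\frac f{r+f+1}[\tau(i,\cdot,\cdot)-\tau(i',\cdot,\cdot)]$ contributes $\frac\lambda4(i'-i)+o(\lambda(X+W+1))$.

## 7. Odd dimension: the exact maximizers and Theorem 1

**Proposition A.** Let $n=4m+\varsigma$, $\varsigma=\pm1$, $P=2m$, $Q=2m+\varsigma$. For large $n$ the maximum of $T$ is attained exactly at the states with $p_1=p_2=m$, $\{q_1,q_2\}=\{m,m+\varsigma\}$.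

**Proof.** All states of this form have equal $T$ by symmetry, so it suffices to show that every maximizer has it. Let $\mathcal S$ be another maximizer, as in the comparison scheme. Since $P$ is even and $Q$ odd, $X\in\mathbb Z_{\ge0}$ and $W\in\frac12+\mathbb Z_{\ge0}$. Write $\Delta$ for the value at $\mathcal S$ minus the value at $\mathcal S'$. By (3),
$$24\,\Delta T=3\cdot8\,\Delta\Omega+\Delta\tau(p_1,p_2,q_\parallel).$$

**Step 1: $X\ge W$ and $X\ge2$.** The purpose is to bring $p_1,p_2$ together. Take $\mathcal S'=(p_1-2,p_2+2;q_1,q_2)$; moving two units keeps the parities. Let $q_\parallel\equiv p_1$ (the same for $\mathcal S$ and $\mathcal S'$) and let $q_\perp$ be the other $q$. Pass from $\mathcal S'$ to $\mathcal S$ by two steps of type (a): first $r=p_1-2$, $s=p_2+1$, $f=q_\perp$, $g=q_\parallel$; then $r=p_1-1$, $s=p_2$, $f=q_\parallel$, $g=q_\perp$. By (13), each step has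
$$\delta=\tfrac\lambda4\big[(s+1-g)-(r+1-f)\big]+o(\lambda X).$$
The sum of the two $\delta$'s is
$$\tfrac\lambda4\big[(p_2+2-q_\parallel)-(p_1-1-q_\perp)+(p_2+1-q_\perp)-(p_1-q_\parallel)\big]+o(\lambda X)=-\lambda(X-1)+o(\lambda X),$$
since the bracket is $2(p_2-p_1)+4=-4X+4$. The tie term changes by
$$\big[\tau(p_1,p_2,q_\parallel)-\tau(p_1-2,p_2,q_\parallel)\big]+\big[\tau(p_1-2,p_2,q_\parallel)-\tau(p_1-2,p_2+2,q_\parallel)\big]=-\lambda+\lambda+o(\lambda)=o(\lambda).$$
So $24(T(\mathcal S)-T(\mathcal S'))=-3\lambda(X-1)+o(\lambda X)$, and $X-1\ge\frac X2$; this is negative.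

**Step 2: $W>X$ and $W\ge\frac32$.** The purpose is to bring $q_1,q_2$ together. Take $\mathcal S'=(p_1,p_2;q_1-1,q_2+1)$ and use a step in the $q$-pair: $r=q_1-1$, $s=q_2$, $(f,g)=(p_1,p_2)$. Here $r-s=2W-1\ge2$ is even, so $r\equiv s$, and $f\equiv g$.

If $r\equiv p_1$, this is type (b); $q_\parallel$ is $r$ in $\mathcal S'$ and $s$ in $\mathcal S$. So
$$24\,\Delta T=3[\tau(r,f,g)-\tau(s,f,g)]+\tau(s,f,g)-\tau(r,f,g)=2[\tau(r,f,g)-\tau(s,f,g)]<0$$
by (13), as $r>s$.

If $r\not\equiv p_1$, this is type (c); $q_\parallel$ is $s+1$ in $\mathcal S'$ and $r+1$ in $\mathcal S$. By (13),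
$$H_{f,g}=\tfrac\lambda4\big[(s-g-1)-(r-g-1)\big]+o(\lambda W)=-\tfrac\lambda4(r-s)+o(\lambda W),$$
likewise $H_{g,f}$, while $\tau(s+1,f,g)-\tau(r+1,f,g)=\frac\lambda2(r-s)(1+o(1))$. These cancel: $\delta=o(\lambda W)$. The tie term decides:
$$24\,\Delta T=3\delta+\tau(r+1,f,g)-\tau(s+1,f,g)=-\lambda\big(W-\tfrac12\big)+o(\lambda W)<0,$$
as $W-\frac12\ge\frac23W$.

**Step 3: the one remaining neighbor.** If $X<W$, then Step 2 leaves only $W=\frac12$, hence $X=0$, and $\mathcal S$ has the asserted form, which is excluded. If $X\ge W$, Step 1 leaves $X\le1$, so $X=1$, $W=\frac12$: $\mathcal S$ has $p$-pair $(m+1,m-1)$ and $q$'s $\{m,m+\varsigma\}$. Compare it with $\mathcal S'$ having $p$-pair $(m,m)$ and the same $q$'s. This is type (a) with $r=m$, $s=m-1$, $g=m$, $f=m+\varsigma$; $q_\parallel$ is $m$ in $\mathcal S'$ and $f$ in $\mathcal S$. So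
$$24\,\Delta T=3\delta+\tau(m+1,m-1,f)-\tau(m,m,m).$$

For $\varsigma=1$,
$$\delta=\tfrac{m+1}{2m+2}[\tau(m,m,m)-\tau(m,m,m)]-\tfrac m{2m}[\tau(m-1,m-1,m+1)-\tau(m-1,m-1,m+1)]=0,$$
so $24\,\Delta T=\tau(m+1,m+1,m-1)-\tau(m,m,m)=-(\frac12+o(1))\lambda<0$ by (14).

For $\varsigma=-1$ the first bracket in (a) is $\tau(m,m-2,m)-\tau(m,m-2,m)=0$, and
$$\delta=-\tfrac12\big[\tau(m-1,m-1,m-1)-\tau(m-1,m-1,m+1)\big]=-\tfrac12\lambda(1+o(1)).$$
By (14), $24\,\Delta T=-\frac32\lambda+\frac12\lambda+o(\lambda)<0$.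

So for large $n$ every maximizer has the asserted form. $\square$

The case $\varsigma=1$ of Step 3 is the difference announced in Section 4: $\frac1{24}\cdot\frac12\lambda_n=\frac4{9\sqrt3\,\pi n^2}$. There $\Omega$ does not distinguish the two states at all, and the tie term alone decides.

**Proof of Theorem 1.** Let $n=4m+\varsigma$ with $\varsigma=\pm1$ and $|\langle v_i,v_j\rangle|=1$ for $i\ne j$. For $\{j,k,l\}=\{1,2,3\}$ take $u=v_k$, $v=v_l$, $y=v_j$. Then $\{P,Q\}=\{\frac{n-1}2,\frac{n+1}2\}=\{2m,2m+\varsigma\}$. By (1), one of $p_1-p_2$, $q_1-q_2$ is $0$ and the other is $\pm1$. By parity the pair with sum $2m$ has difference $0$, so it is $(m,m)$, and the other pair is $\{m,m+\varsigma\}$. Since $T$ is symmetric under exchanging the pairs, Proposition A applies also if $P=2m+\varsigma$. So $v_j$ maximizes $T_{v_k,v_l}$ for $n$ large, which is condition (i) of Lemma 1. Condition (ii) holds because $n$ is odd. So the profile is an equilibrium.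

Such triples exist: choose $v_2,v_3$ with $d(v_2,v_3)=2m$, so $\langle v_2,v_3\rangle=n-4m=\varsigma$, and $v_1=y$ with state $(m,m;m,m+\varsigma)$ relative to $(u,v)=(v_2,v_3)$. By (1), $\langle v_1,v_2\rangle=\langle v_1,v_3\rangle=-\varsigma$. $\square$

Hence for $k=6$ no $N$ as in the statement exists: the statement is disproved.

**Remark.** In Theorem 1 all six players have the same state up to symmetry, hence the same score, and the scores add up to $1$. So $T(m,m;m,m+\varsigma)=\frac16$ exactly, in agreement with the value computed for $(1,1;1,0)$.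

## 8. Even dimension: avoiding ties, and Theorem 2

For even $n$ the three distances between the $v_j$ can have different parities, and both (OO) and (EE) occur.

**Proposition B.** Let $P,Q$ be odd, $|P-Q|\le2$. For large $n$, $T$ is maximal exactly at the states with $|p_1-p_2|=|q_1-q_2|=1$.

**Proof.** Here $T=\Omega$, and all asserted states have equal $T$ by symmetry. Let $\mathcal S$ be another maximizer, as in the comparison scheme. Now $X,W\in\frac12+\mathbb Z_{\ge0}$, not both $\frac12$. By exchange of the pairs we may assume $X\ge W$, so $X\ge\frac32$. To bring $p_1,p_2$ together let $\mathcal S'=(p_1-1,p_2+1;q_1,q_2)$, $r=p_1-1$, $s=p_2$. As $p_1-p_2$ is odd, $r\equiv s$. Let $f\in\{q_1,q_2\}$ with $f\equiv r$, and $g$ the other. This is type (d), and by (13)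
$$8(T(\mathcal S)-T(\mathcal S'))=\tfrac\lambda4\big[(s-f)-(r-f)\big]+o(\lambda X)=-\tfrac\lambda4(2X-1)+o(\lambda X)<0,$$
a contradiction. $\square$

**Proposition C.** Let $P,Q$ be even. For large $n$: if $\{P,Q\}=\{2m,2m+2\}$, $T$ is maximal exactly at the states whose pairs are $(m,m)$ and $(m+1,m+1)$ (the pair with sum $2m$ being $(m,m)$). If $P=Q=2m$, it is maximal exactly at the states with one pair $(m,m)$ and the other $\{m+1,m-1\}$.

**Proof.** Consider maximizers $\mathcal S$ as in the comparison scheme, with $p_1\ge p_2$, $q_1\ge q_2$, $X,W\in\mathbb Z_{\ge0}$. Each step holds for large $n$, by contradiction along subsequences.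

**Step 1: $\mathcal S$ is tie-free.** This step compares effects of order $\tau_n$, much larger than $\lambda$. Suppose $\mathcal S$ is a tie state. Let $r=p_1-1$, $s=p_2$, $(f,g)=(q_1,q_2)$ and $\mathcal S'=(r,s+1;q_1,q_2)$, a tie-free state. The step $\mathcal S'\to\mathcal S$ is of type (e). Each of its two brackets is a difference of two quantities $(1+o(1))\tau_n$, hence $o(\tau_n)$; so $\delta=-2\tau_n+o(\tau_n)$. With (4) at $\mathcal S$ and $T=\Omega$ at $\mathcal S'$,
$$8(T(\mathcal S)-T(\mathcal S'))\le-2\tau_n+\tfrac13\cdot4\tau_n+o(\tau_n)+\tfrac85\mathbb P(\mathcal Z)<0,$$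
since $\mathbb P(\mathcal Z)=\mathbb P(a_1=a_2=-b_1=-b_2)=\sum_t\alpha_{p_1}\alpha_{p_2}\alpha_{q_1}\alpha_{q_2}=O(n^{-1/2}\tau_n)$ by (6). This is a contradiction.

**Step 2: $X,W\le1$.** This brings the entries of each pair together while staying tie-free. Otherwise, exchanging the pairs if necessary, $X\ge W$ and $X\ge2$. Let $\mathcal S'=(p_1-2,p_2+2;q_1,q_2)$, which is also tie-free, so $T=\Omega$ at both. Go from $\mathcal S'$ to $\mathcal S$ by a step (e) with $r=p_1-2$, $s=p_2+1$, and then a step (e′) with $r'=p_1-1=r+1$, $s'=p_2=s-1$, both with $(f,g)=(q_1,q_2)$. The parities fit because $p_1\equiv p_2\not\equiv q_1\equiv q_2$. The intermediate state may have ties, but only $\Omega$ enters. The leading terms cancel: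
$$-\tau(r+1,f,g)-\tau(s,f,g)+\tau(s'+1,f,g)+\tau(r',f,g)=0.$$
By (13), the brackets of (e) contribute $\frac\lambda4[(s-g)+(s-f)]+o(\lambda X)$, and those of (e′) contribute $-\frac\lambda4[(r'-g)+(r'-f)]+o(\lambda X)$. The sum is $\frac\lambda2(s-r')+o(\lambda X)=-\frac\lambda2(2X-2)+o(\lambda X)<0$, a contradiction.

**Step 3: $P=Q=2m$.** Here $p_1=m+X$ and $q_1=m+W$, and tie-freeness means $X\not\equiv W$. So $(X,W)\in\{(0,1),(1,0)\}$, and these two have equal $T$ by exchange of pairs. These are the asserted states.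

**Step 4: sums $2m$ and $2m+2$.** This step decides between the last two candidates. By exchange of pairs let $P=2m$, $Q=2m+2$. Then $p_1=m+X$, $q_1=m+1+W$, and tie-freeness means $X\equiv W$, leaving $(X,W)=(0,0)$ and $(1,1)$. Both are tie-free, so $T=\Omega$. Go from $(m,m;m+1,m+1)$ to $(m+1,m-1;m+1,m+1)$ by (e) with $r=m$, $s=m-1$, $f=g=m+1$; the two prefactors are $\frac{m+1}{2m+2}=\frac12$ and the two brackets are equal. Then go to $(m+1,m-1;m+2,m)$ by (e′) in the $q$-pair, with $r=m+1$, $s=m$, $f=m+1$, $g=m-1$. This gives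
$$\delta_1=-\tau(m+1,m+1,m+1)-\tau(m+1,m+1,m-1)+\big[\tau(m,m,m+2)-\tau(m,m,m)\big],$$
$$\begin{aligned}\delta_2={}&2\tau(m+1,m+1,m-1)-\tfrac12\big[\tau(m,m,m)-\tau(m,m,m+2)\big]\\&-\tfrac{m-1}{2m}\big[\tau(m-2,m,m+2)-\tau(m-2,m,m+2)\big].\end{aligned}$$
The last bracket is $0$. So by (13),
$$\begin{aligned}\delta_1+\delta_2&=\big[\tau(m+1,m+1,m-1)-\tau(m+1,m+1,m+1)\big]-\tfrac32\big[\tau(m,m,m)-\tau(m,m,m+2)\big]\\&=\lambda-\tfrac32\lambda+o(\lambda)<0.\end{aligned}$$
Hence $(0,0)$ is the maximum. $\square$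

**Remark (three orthogonal pairs fail for $n=4m$).** For $n=4m$ the first candidate would be a triple with $\langle v_i,v_j\rangle=0$ for all $i\ne j$. By (1) the state of $v_1$ relative to $(v_2,v_3)$ is then $(m,m;m,m)$, a tie state, and its score is at most $T(m,m;m,m)$. Flip one coordinate of $v_1$ to obtain $y$ with the tie-free state $(m-1,m+1;m,m)$. At a point $x$ claimed by $y$ against $\pm v_2,\pm v_3$, the player $-v_1$ could interfere only if $-\langle x,v_1\rangle\ge\langle x,y\rangle\ge0$. Since $\langle x,v_1\rangle\ge\langle x,y\rangle-2$, this gives $\langle x,y\rangle\le1$, so $\langle x,y\rangle=0$ by parity. Then $\langle x,v_2\rangle=\langle x,v_3\rangle=0$ as well and all $\Delta_i=0$, impossible in a tie-free state. So the new score is exactly $T(m-1,m+1;m,m)$, which by the computation in Step 1 exceeds $T(m,m;m,m)$ for large $m$. The orthogonal profile is therefore not an equilibrium for large $n=4m$, and the inner products $2$ in Theorem 2 are there to avoid ties.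

**Proof of Theorem 2.** Odd $n$ is Theorem 1. For even $n$, $d(v_1,v_2)=\frac12(n-\langle v_1,v_2\rangle)$ is $2m+1$ for $n=4m+2$ and $2m-1$ for $n=4m$. Both are odd, so condition (ii) of Lemma 1 holds. It remains to check condition (i), using (1).

*The case $n=4m+2$.* For $y=v_1$, $(u,v)=(v_2,v_3)$: $P=2m$, $Q=2m+2$, and $p_1-p_2=q_1-q_2=0$, so the state is $(m,m;m+1,m+1)$, maximal by Proposition C. For $y=v_2$, $u=v_1$, $v=v_3$: $P=Q=2m+1$, and the differences are $\frac{0-2}2=-1$ and $\frac{0+2}2=1$; maximal by Proposition B. For $y=v_3$, $u=v_1$, $v=v_2$ the computation is the same.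

*The case $n=4m$.* For $y=v_1$, $(u,v)=(v_2,v_3)$: $P=Q=2m$, and the differences are $\frac{2-2}2=0$ and $\frac{2+2}2=2$, so the state is $(m,m;m+1,m-1)$, maximal by Proposition C. For $y=v_2$, $u=v_1$, $v=v_3$: $P=2m-1$, $Q=2m+1$, and the differences are $\frac{2-0}2=1$ and $\frac{2+0}2=1$; maximal by Proposition B. For $y=v_3$, $u=v_1$, $v=v_2$ the computation is the same.

*Existence.* Take $v_2,v_3$ with $d(v_2,v_3)=2m$, so that $\langle v_2,v_3\rangle=n-4m$ is $2$ for $n=4m+2$ and $0$ for $n=4m$. Take $v_1$ with state $(m,m;m+1,m+1)$, respectively $(m,m;m+1,m-1)$, relative to $(u,v)=(v_2,v_3)$. By (1), $\langle v_1,v_2\rangle=\langle v_1,v_3\rangle$ equals $0$, respectively $2$. Lemma 1 completes the proof. $\square$
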